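\title{A norm on Hilbert space at infinite distance from every $C^2$ convex function}

\begin{abstract}
We show that a convex function on a separable infinite-dimensional Hilbert space which is bounded on bounded sets need not be a uniform limit, on the whole space, of $C^2$ convex functions. The example is the $L_1$ norm on $L_2([0,1])$: it lies at infinite uniform distance from every convex function that is twice Fr\'echet differentiable everywhere, although it is a uniform limit of $C^{1,1}$ convex functions whose gradients are G\^ateaux differentiable. We also prove that global approximation by $C^\infty$ convex functions is possible when the domain of the conjugate function has nonempty relative interior or is relatively compact, and that approximation on a prescribed ball is always possible.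
\end{abstract}

\section{The problem and the results}\label{sec:intro}

All spaces are real, and $C^k$ refers to Fr\'echet derivatives. Given a convex function $f$, we look for a smooth function $g$ that is again convex and satisfies $|f-g|\le\varepsilon$ on the \emph{whole} space, not only on bounded sets. We call this global approximation.

On $\mathbb R^n$ the first tool is convolution with a smooth kernel $k\ge0$ of integral $1$ supported in a ball of radius $\delta$ about $0$. It preserves convexity, and $|f*k-f|\le L\delta$ everywhere if $f$ is $L$-Lipschitz. Without a Lipschitz bound the error is small only on bounded sets: for $f(t)=t^4$ and even $k$ one has $(f*k)(t)-f(t)=6t^2\int s^2k+\int s^4k$. Approximants on larger and larger balls must then be glued without losing convexity. This can be done with smooth maxima, and every convex function on $\mathbb R^n$ is globally approximable by $C^\infty$ convex functions (a special case of Theorem~\ref{thm:positive} below).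

In infinite dimensions there is no Lebesgue measure to convolve with, but the following $C^1$ result is known. Let $Y$ be a Banach space whose dual is locally uniformly convex, that is, $\|q_n\|=\|q\|=1$ and $\|q_n+q\|\to2$ imply $q_n\to q$ in $Y^*$. Then for every convex $f:Y\to\mathbb R$ that is bounded on bounded sets and every $\varepsilon>0$ there is a $C^1$ convex function $g:Y\to\mathbb R$ with $f-\varepsilon\le g\le f$ on $Y$. Hilbert spaces are covered, by the parallelogram law. We shall not use this result, but it leads to the following question, posed in \cite{Azagra}.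

\medskip
\noindent\textbf{Problem.} \emph{Let $X$ be a separable infinite-dimensional Hilbert space, let $f:X\to\mathbb R$ be convex and bounded on bounded sets, and let $\varepsilon>0$. Is there always a $C^2$ convex function $g:X\to\mathbb R$ with $|f-g|\le\varepsilon$ on $X$?}
\medskip

One would guess that there is. The square of the Hilbert norm is a polynomial, so $X$ has an abundance of smooth functions; the answer is positive for $C^1$, positive for $C^\infty$ in finite dimensions, and, as we prove, positive for $C^\infty$ on any prescribed ball of $X$. Nevertheless the answer is negative, and for all $\varepsilon$ at once.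

All separable infinite-dimensional Hilbert spaces are linearly isometric, so we may take $X=L_2=L_2([0,1])$. We write $|S|$ for Lebesgue measure, $\mathbf 1_S$ for the indicator function of $S$, and
\[
f(x)=\|x\|_1=\int_0^1|x(t)|\,dt .
\]
Since $\|x\|_1\le\|x\|_2$ by the Cauchy--Schwarz inequality, $f$ is a $1$-Lipschitz norm on $L_2$; it is convex and bounded on bounded sets. The only consequence of $C^2$ smoothness that we need is a pointwise Taylor expansion.

\begin{definition}\label{def:expandable}
A function $g:L_2\to\mathbb R$ is \emph{second-order expandable at $x$} if there are a bounded linear functional $p$ and a function $Q:L_2\to\mathbb R$ with $Q(tu)=t^2Q(u)$ for all $t\in\mathbb R$ such that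
\[
g(x+u)=g(x)+p(u)+Q(u)+o(\|u\|_2^2)\qquad(\|u\|_2\to0).
\]
\end{definition}

This holds wherever $g$ is twice Fr\'echet differentiable, in particular everywhere if $g$ is $C^2$. Indeed (this is the Taylor--Young formula), let $Dg$ exist near $x$ and have derivative $B$ at $x$, and put $p=Dg(x)$, $Q(u)=\frac12B(u,u)$. The function $t\mapsto g(x+tu)-tp(u)-t^2Q(u)$ has derivative $\big(Dg(x+tu)-Dg(x)-B(tu,\cdot)\big)(u)$, which is $o(\|u\|_2^2)$ uniformly in $t\in[0,1]$, and the mean value theorem applies.

\begin{theorem}\label{thm:negative}
Let $f=\|\cdot\|_1$ on $L_2$ and let $0<\rho\le\infty$. Let $g:L_2\to\mathbb R$ be convex, satisfy $g\le f+C$ on $L_2$ for some constant $C$, and be second-order expandable at each point of $\{\|x\|_2<\rho\}$. Then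
\[
\sup_{\|x\|_2<\rho}|f(x)-g(x)|\ \ge\ \rho/2 .
\]
In particular, if $g$ is convex and $C^2$, or only twice Fr\'echet differentiable everywhere, then $\sup_{L_2}|f-g|=\infty$. For $\rho<\infty$ the constant is best possible: the constant function $g=\rho/2$ gives equality.
\end{theorem}

So among the functions allowed in the theorem none does better on a ball than a constant. The obvious attempt to smooth $f$ is to replace $|t|$ by $\sqrt{t^2+\delta^2}$ under the integral. It comes very close to succeeding, and this shows that for this $f$ the regularity threshold in Theorem~\ref{thm:negative} is exact. Recall that $\nabla g$ is \emph{G\^ateaux differentiable} at $x$, with derivative the bounded operator $D^2g(x)$, if $\tau^{-1}(\nabla g(x+\tau u)-\nabla g(x))\to D^2g(x)u$ in norm as $\tau\to0$ for each fixed $u$, and that operators $T_n$ converge to $T$ in the \emph{strong operator topology} if $T_nu\to Tu$ for each fixed $u$.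

\begin{theorem}\label{thm:threshold}
For each $\delta>0$ the function $g_\delta(x)=\int_0^1\sqrt{x(t)^2+\delta^2}\,dt$ on $L_2$ is convex and $f\le g_\delta\le f+\delta$. Its gradient is globally $\frac1\delta$-Lipschitz, so $g_\delta\in C^{1,1}$. Moreover $\nabla g_\delta$ is G\^ateaux differentiable everywhere, with derivative $D^2g_\delta(x)$ depending continuously on $x$ in the strong operator topology.
\end{theorem}

To say when global smooth approximation does hold we use the conjugate function $f^*(q)=\sup_{x}\big(\langle q,x\rangle-f(x)\big)\in(-\infty,\infty]$. Its domain $\operatorname{dom}f^*=\{q:f^*(q)<\infty\}$ is the convex set of slopes of the continuous affine functions lying below $f$; it records the linear growth of $f$ at infinity.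

\begin{theorem}\label{thm:positive}
Let $X$ be a separable Hilbert space and let $f:X\to\mathbb R$ be convex and bounded on bounded sets. Suppose that either
\begin{itemize}
\item[(a)] $\operatorname{dom}f^*$ has nonempty interior relative to its closed affine hull (for instance, $f(x)\ge\langle p,x\rangle+a\|x\|-b$ for some $p\in X$, $a>0$, $b\in\mathbb R$), or
\item[(b)] $\operatorname{dom}f^*$ is relatively norm-compact.
\end{itemize}
Then for every $\varepsilon>0$ there is a $C^\infty$ convex $g:X\to\mathbb R$ with $f-\varepsilon\le g\le f$ on $X$. Consequently, \emph{every} convex $f$ that is bounded on bounded sets can be approximated by $C^\infty$ convex functions on $X$ uniformly on any prescribed ball.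
\end{theorem}

In finite dimensions (a) always holds, because a nonempty convex subset of $\mathbb R^n$ has nonempty interior relative to its affine hull. For $f=\|\cdot\|_1$ on $L_2$, the set $\operatorname{dom}f^*$ is the unit ball of $L_\infty$: if $|q|\le1$ a.e., then $\langle q,x\rangle\le\|x\|_1$ and $f^*(q)=0$, while if $|q|\ge1+\eta$ on a set $S$ of positive measure, with $\eta>0$, then $x=t\,\mathbf 1_S\operatorname{sign}q$ gives $f^*(q)\ge t\eta|S|\to\infty$. This set escapes both conditions. Its linear span $L_\infty$ is dense in $L_2$; it has empty interior, since $q+3\cdot\mathbf 1_S$ lies outside it for $|S|>0$ and $\|3\cdot\mathbf 1_S\|_2=3\sqrt{|S|}$; and it is not relatively compact, since it contains the functions $\operatorname{sign}\sin(2^k\pi t)$, $k\ge1$, at mutual distance $\sqrt2$.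

Finally, the example passes to every space that contains $L_2$ as a complemented subspace.

\begin{corollary}\label{cor:other}
Let $Y$ be a Banach space with bounded linear maps $P:Y\to L_2$ and $J:L_2\to Y$ such that $PJ=\mathrm{id}$; any infinite-dimensional Hilbert space, separable or not, is an example. Then $f\circ P$ is convex and bounded on bounded sets, and it is at infinite uniform distance from every twice Fr\'echet differentiable convex function on $Y$.
\end{corollary}

\section{The $L_1$ norm is far from twice differentiable convex functions}\label{sec:negative}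

The plan is to find a function $x$ with $|x|=M$ a.e.\ at which $g$ is hardly larger than $g(0)$. Since $f(x)-f(0)=M$ and $\|x\|_2=M$, the difference $f-g$ then changes by almost $M$ between two points of the closed ball of radius $M$.

\subsection{A global upper bound controls all slopes}

The slopes of a convex function increase along each ray, so a bound on the growth at infinity bounds the slope at every point.

\begin{lemma}\label{lem:lip}
Let $g:L_2\to\mathbb R$ be convex with $g\le\|\cdot\|_1+C$. Then
\begin{equation}\label{eq:lip}
|g(x)-g(y)|\le\|x-y\|_1\qquad(x,y\in L_2).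
\end{equation}
\end{lemma}

\begin{proof}
The quotient $t\mapsto t^{-1}\big(g(x+t(y-x))-g(x)\big)$ is nondecreasing on $(0,\infty)$ and equals $g(y)-g(x)$ at $t=1$. Hence for $t\ge1$
\[
g(y)-g(x)\le\frac{\|x\|_1+t\|y-x\|_1+C-g(x)}{t}\ \longrightarrow\ \|y-x\|_1\qquad(t\to\infty).
\]
Exchange $x$ and $y$.
\end{proof}

From now on we use only \eqref{eq:lip}. It implies that $g$ is continuous on $L_2$. If $g$ is expandable at $x$, then $p(u)=\lim_{t\to0}t^{-1}(g(x+tu)-g(x))$, so $|p(u)|\le\|u\|_1$ and
\begin{equation}\label{eq:first}
g(x+u)-g(x)-p(u)\le2\|u\|_1\qquad(u\in L_2).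
\end{equation}

\subsection{The model case: no remainder}

Suppose that $g$ satisfies \eqref{eq:lip} and that the expansion at $0$ is exact, $g(u)=g(0)+p(u)+Q(u)$ for all $u$, as for a quadratic polynomial. The two terms are removed by two separate devices.

\emph{The quadratic term is removed by scaling up.} By \eqref{eq:first}, $t^2Q(u)\le2t\|u\|_1$ for $t>0$, so $Q(u)\le2\|u\|_1/t\to0$ and $Q\le0$.

\emph{The linear term is removed by a choice of signs.} Write $p(u)=\int wu$ with $w\in L_2$, and let $x=-M$ on $\{w\ge0\}$ and $x=M$ on $\{w<0\}$. Then $p(x)=-M\|w\|_1\le0$, so $g(x)\le g(0)$, while $|x|=M$ everywhere.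

For a general $g$ the expansion is accurate only for $\|u\|_2\le r$, with $r$ small, so we cannot let $t\to\infty$. The way out is to use directions in which there is still much room to scale up inside that small ball. The spike $M\mathbf 1_S$ with $|S|=s$ has the height we want and $L_2$ norm $M\sqrt s$; it can be multiplied by $r/(M\sqrt s)$ before it leaves the ball of radius $r$, and this factor tends to infinity as $s\to0$. The price is that we modify $x$ only on a small set $S$, and must repeat the operation until $[0,1]$ is filled.

\subsection{One step: adding a spike costs $o(|S|)$}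

\begin{lemma}\label{lem:local}
Let $g$ satisfy \eqref{eq:lip} and be second-order expandable at $x$, and let $M,\kappa>0$. There is $s_0>0$ such that for every measurable $S$ with $0<|S|\le s_0$ there is $\sigma\in\{1,-1\}$ with
\[
g(x+\sigma M\mathbf 1_S)\le g(x)+\kappa|S| .
\]
\end{lemma}

The trivial bound from \eqref{eq:lip} is $M|S|$, the amount by which $f$ itself grows when $x=0$ on $S$. The lemma replaces $M$ by an arbitrarily small $\kappa$.

\begin{proof}
Let
\[
\omega(r)=\sup_{0<\|u\|_2\le r}\frac{|g(x+u)-g(x)-p(u)-Q(u)|}{\|u\|_2^2}\in[0,\infty],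
\]
so that $\omega(r)\to0$ as $r\to0^+$. Let $s=|S|>0$. We first test the expansion on the tall spike $u=\frac r{\sqrt s}\mathbf 1_S$, which has $\|u\|_2=r$ and $\|u\|_1=r\sqrt s$. By homogeneity, the definition of $\omega$, and \eqref{eq:first},
\[
\frac{r^2}{s}Q(\mathbf 1_S)=Q(u)\le g(x+u)-g(x)-p(u)+\omega(r)r^2\le2r\sqrt s+\omega(r)r^2 ,
\]
that is,
\begin{equation}\label{eq:Q}
Q(\mathbf 1_S)\le s\Big(\frac{2\sqrt s}{r}+\omega(r)\Big)\qquad\text{for all }r>0 .
\end{equation}
Now we use the expansion on the spike of height $M$. Choose $\sigma$ with $p(\sigma\mathbf 1_S)\le0$ and put $v=\sigma M\mathbf 1_S$, so that $\|v\|_2^2=M^2s$ and $Q(v)=M^2Q(\mathbf 1_S)$. If $M\sqrt s\le r$, then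
\[
g(x+v)-g(x)\le p(v)+Q(v)+\omega(r)\|v\|_2^2\le M^2s\Big(\frac{2\sqrt s}{r}+2\omega(r)\Big).
\]
Fix $r$ with $2M^2\omega(r)\le\kappa/2$, and then $s_0$ with $M\sqrt{s_0}\le r$ and $2M^2\sqrt{s_0}/r\le\kappa/2$. The right-hand side is at most $\kappa s$ for $s\le s_0$.
\end{proof}

\subsection{Filling the interval}

If one $s_0$ served for all $x$ with $\|x\|_2\le M$, we would cut $[0,1]$ into $N\ge1/s_0$ intervals $I_1,\dots,I_N$ of equal length, put $x_0=0$ and $x_j=x_{j-1}+\sigma_jM\mathbf 1_{I_j}$ with the sign given by Lemma~\ref{lem:local} at $x_{j-1}$, and obtain $|x_N|=M$ and $g(x_N)\le g(0)+N\cdot\kappa/N$. But $s_0$ depends on $x$, and balls of $L_2$ are not compact, so nothing makes it uniform. The admissible steps may shrink so fast that their total measure stays below $1$. Two observations repair this. The estimate ``cost at most $\kappa$ times the measure filled'' survives passage to the limit, so one can restart from the limit point; and if every step is at least half as long as the longest possible one, then no restart is possible unless the interval is already full.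

\begin{lemma}\label{lem:exhaust}
Let $M,\kappa>0$, and let $g$ satisfy \eqref{eq:lip} and be second-order expandable at each $x$ with $\|x\|_2\le M$. Then there is $x\in L_2$ with $|x|=M$ a.e.\ and $g(x)\le g(0)+\kappa$.
\end{lemma}

\begin{proof}
Let $\mathcal E$ be the set of $x\in L_2$ with values in $\{0,M,-M\}$ a.e., and let $m(x)=|\{x\ne0\}|$, so that $\|x\|_2^2=M^2m(x)\le M^2$ on $\mathcal E$. For $x,y\in\mathcal E$ write $x\preceq y$ if
\[
y=x\ \text{a.e.\ on }\{x\ne0\}\qquad\text{and}\qquad g(y)-g(x)\le\kappa\,\big(m(y)-m(x)\big).
\]
The relation is reflexive. It is transitive: if $x\preceq y\preceq z$, then $\{x\ne0\}\subset\{y\ne0\}$ up to a null set, so $z=y=x$ a.e.\ on $\{x\ne0\}$, and the two inequalities add.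

Put $x_0=0$. Given $x_n\in\mathcal E$, let $\mu_n=\sup\{m(y):y\in\mathcal E,\ x_n\preceq y\}$, a number in $[m(x_n),1]$, and choose $x_{n+1}\in\mathcal E$ with $x_n\preceq x_{n+1}$ and
\begin{equation}\label{eq:greedy}
m(x_{n+1})-m(x_n)\ge\tfrac12\big(\mu_n-m(x_n)\big);
\end{equation}
if $\mu_n=m(x_n)$, take $x_{n+1}=x_n$. For $k\ge n$ we have $x_n\preceq x_k$, so $|x_k-x_n|$ equals $M$ on $\{x_k\ne0\}\setminus\{x_n\ne0\}$ and $0$ elsewhere, and $\|x_k-x_n\|_2^2=M^2(m(x_k)-m(x_n))$. The sequence $m(x_n)$ is nondecreasing and bounded by $1$, so $(x_n)$ is Cauchy; let $x_\infty$ be its limit in $L_2$. A subsequence converges a.e., so $x_\infty\in\mathcal E$ and $x_\infty=x_n$ a.e.\ on $\{x_n\ne0\}$. Also $m(x_k)=M^{-2}\|x_k\|_2^2\to m(x_\infty)$. By continuity of $g$,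
\[
g(x_\infty)-g(x_n)=\lim_k\big(g(x_k)-g(x_n)\big)\le\kappa\,\big(m(x_\infty)-m(x_n)\big),
\]
so $x_n\preceq x_\infty$ for all $n$.

Suppose $m(x_\infty)<1$. Let $s_0$ be given by Lemma~\ref{lem:local} at $x_\infty$. The function $t\mapsto|\{x_\infty=0\}\cap[0,t]|$ is continuous, vanishes at $0$ and is positive at $1$, so there is $S\subset\{x_\infty=0\}$ with $0<|S|\le s_0$. With the corresponding $\sigma$, the function $y=x_\infty+\sigma M\mathbf 1_S$ lies in $\mathcal E$, has $m(y)=m(x_\infty)+|S|$, and satisfies $x_\infty\preceq y$. Then $x_n\preceq y$ and $\mu_n\ge m(x_n)+|S|$ for every $n$, and \eqref{eq:greedy} gives $m(x_{n+1})-m(x_n)\ge|S|/2$ for every $n$. This contradicts $m\le1$. Hence $m(x_\infty)=1$, that is, $|x_\infty|=M$ a.e., and $0=x_0\preceq x_\infty$ says that $g(x_\infty)\le g(0)+\kappa$.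
\end{proof}

\subsection{Proofs of Theorem~\ref{thm:negative} and Corollary~\ref{cor:other}}

\begin{proof}[Proof of Theorem~\ref{thm:negative}]
Let $0<M<\rho$ and $\kappa>0$. By Lemma~\ref{lem:lip}, $g$ satisfies \eqref{eq:lip}, so Lemma~\ref{lem:exhaust} gives $x$ with $|x|=M$ a.e.\ and $g(x)\le g(0)+\kappa$. Then $\|x\|_2=f(x)=M<\rho$ and $f(0)=0$, so
\[
2\sup_{\|y\|_2<\rho}|f(y)-g(y)|\ge\big(f(x)-g(x)\big)+\big(g(0)-f(0)\big)\ge M-\kappa .
\]
Let $\kappa\to0$ and $M\to\rho$.

If $g$ is convex and twice Fr\'echet differentiable everywhere and $C=\sup_{L_2}|f-g|$ were finite, the hypotheses would hold with this $C$ and $\rho=\infty$, and the inequality would give $C=\infty$. For $\rho<\infty$ the constant $g=\rho/2$ satisfies the hypotheses, $|f-g|\le\rho/2$ on the ball because $0\le f(x)\le\|x\|_2<\rho$ there, and $|f(0)-g(0)|=\rho/2$.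
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:other}]
The function $f\circ P$ is a seminorm with $f(Py)\le\|P\|\,\|y\|$. If $g$ is convex and twice Fr\'echet differentiable on $Y$ and $|g-f\circ P|\le\varepsilon<\infty$, then $g\circ J$ is convex and twice Fr\'echet differentiable on $L_2$ by the chain rule, and $|g\circ J-f|\le\varepsilon$ because $PJ=\mathrm{id}$. This contradicts Theorem~\ref{thm:negative}. If $Y$ is an infinite-dimensional Hilbert space, let $J$ be a linear isometry of $L_2$ onto the closed span $Y_0$ of an orthonormal sequence and let $P$ be the orthogonal projection onto $Y_0$ followed by $J^{-1}$.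
\end{proof}

\begin{remark}[The hypotheses]\label{rem:hyp}
Convexity and the bound $g\le f+C$ enter only through Lemma~\ref{lem:lip}, and neither can be dropped. By the last statement of Theorem~\ref{thm:positive} there are $C^\infty$ convex functions $g_n$ on $L_2$ with $|f-g_n|\le\varepsilon$ on $\{\|x\|_2<n\}$. So without the global bound the inequality of Theorem~\ref{thm:negative} fails for finite $\rho$: the obstruction is genuinely global. Without convexity it fails even for $\rho=\infty$. Let $\eta\in C^\infty(\mathbb R)$ be nonincreasing with $\eta=1$ on $(-\infty,0]$ and $\eta=0$ on $[1,\infty)$, and put $\eta_0=0$, $\eta_n(t)=\eta(t-n+1)$ and $\theta_n=\eta_n-\eta_{n-1}\ge0$ for $n\ge1$. The sum $\sum_n\theta_n=1$ is locally finite and $\theta_n(t)=0$ for $t\ge n$, so $g(x)=\sum_n\theta_n(\|x\|_2^2)g_n(x)$ is $C^\infty$ and $|f-g|\le\varepsilon$ on $L_2$. Infinite dimension enters through sets of arbitrarily small measure: a spike has $\|u\|_1/\|u\|_2=\sqrt{|S|}$. On the space of step functions over $N$ equal intervals this ratio is at least $N^{-1/2}$, and there $g_\delta$ is $C^\infty$.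
\end{remark}

\section{The approximants $g_\delta$}\label{sec:threshold}

\begin{proof}[Proof of Theorem~\ref{thm:threshold}]
Let $\varphi(t)=\sqrt{t^2+\delta^2}$. Then $|t|\le\varphi(t)\le|t|+\delta$, $|\varphi'(t)|=|t|/\varphi(t)<1$, and $\varphi''(t)=\delta^2/\varphi(t)^3\in(0,1/\delta]$. For $x\in L_2$ we write $\varphi'(x)$, $\varphi''(x)$ for the compositions with $x$; they are bounded functions. Integrating over $[0,1]$, we see that $g_\delta$ is convex and $f\le g_\delta\le f+\delta$. Taylor's formula gives $|\varphi(t+h)-\varphi(t)-\varphi'(t)h|\le h^2/(2\delta)$, hence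
\[
\big|g_\delta(x+u)-g_\delta(x)-\langle\varphi'(x),u\rangle\big|\le\|u\|_2^2/(2\delta).
\]
So $g_\delta$ is Fr\'echet differentiable with gradient $\varphi'(x)$, and $|\varphi'(t)-\varphi'(t')|\le|t-t'|/\delta$ gives $\|\varphi'(x)-\varphi'(y)\|_2\le\|x-y\|_2/\delta$.

Fix $x,u\in L_2$. As $\tau\to0$, the functions $\tau^{-1}\big(\varphi'(x+\tau u)-\varphi'(x)\big)$ converge pointwise to $\varphi''(x)u$, and all of them, as well as the limit, are bounded by $|u|/\delta\in L_2$. By dominated convergence the limit holds in $L_2$. Thus $D^2g_\delta(x)$ is the operator of multiplication by $\varphi''(x)$, of norm at most $1/\delta$.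

Let $x_n\to x$ in $L_2$. Every subsequence has a further subsequence that converges a.e.; along it $\varphi''(x_n)u\to\varphi''(x)u$ a.e.\ with the same majorant $|u|/\delta$, hence in $L_2$. Therefore the whole sequence $\varphi''(x_n)u$ converges to $\varphi''(x)u$ in $L_2$.
\end{proof}

\begin{remark}\label{rem:nowhere}
The function $g_\delta$ has a second-order expansion along each line, but it is second-order expandable at no point. By Taylor's formula and dominated convergence with majorant $u^2/(2\delta)$,
\[
t^{-2}\big(g_\delta(x+tu)-g_\delta(x)-t\langle\varphi'(x),u\rangle\big)\to\tfrac12\int_0^1\varphi''(x)u^2\qquad(t\to0),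
\]
so an expansion at $x$ must have $Q(u)=\frac12\int\varphi''(x)u^2$. Choose $K>0$ with $|\{|x|\le K\}|>0$. For $S\subset\{|x|\le K\}$ we get $Q(\mathbf 1_S)\ge\frac12\varphi''(K)|S|$, since $\varphi''(t)$ decreases in $|t|$. As $|\varphi'|\le1$, the function $g_\delta$ satisfies \eqref{eq:lip}, and \eqref{eq:Q} fails when first $r$ and then $|S|$ are small. What Lemma~\ref{lem:local} uses, and $g_\delta$ lacks, is that the remainder is small uniformly over all directions of norm $r$, tall spikes included.
\end{remark}

\section{When $C^\infty$ convex approximation is possible}\label{sec:positive}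

In this section $V$ denotes a Hilbert space and $B_R=\{x:\|x\|<R\}$. A convex function is a supremum of affine functions, and we build the approximant as a smoothed supremum of simple $C^\infty$ convex functions. The difficulty is that a smoothed supremum of infinitely many functions is smooth only if, near each point, all but finitely many of them are inactive.

\subsection{Facts on convex functions}

Let $F:V\to\mathbb R$ be convex and bounded on bounded sets, and let $K_R=\sup_{B_{R+1}}|F|$.

\begin{itemize}
\item[(F1)] $F$ is $2K_R$-Lipschitz on $B_R$. For $x\ne y$ in $B_R$ put $d=\|y-x\|$ and $w=y+(y-x)/d\in B_{R+1}$; then $y=\frac1{1+d}x+\frac d{1+d}w$, so $F(y)-F(x)\le\frac d{1+d}(F(w)-F(x))\le2K_Rd$.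
\item[(F2)] The subdifferential $\partial F(x)$ is the set of $q\in V$ with $F(y)\ge F(x)+\langle q,y-x\rangle$ for all $y$. It is nonempty because $F$ is continuous (Hahn--Banach theorem). If $x\in B_R$ and $0\ne q\in\partial F(x)$, then $y=x+q/\|q\|$ gives $\|q\|\le2K_R$.
\item[(F3)] $F^*$ is convex and lower semicontinuous, as a supremum of continuous affine functions. By definition $\langle q,x\rangle-F^*(q)\le F(x)$, with equality if $q\in\partial F(x)$. With (F2) this gives $F(x)=\max_{q\in\operatorname{dom}F^*}\big(\langle q,x\rangle-F^*(q)\big)$.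
\end{itemize}

\subsection{Smooth maxima and gluing}

For $\delta>0$ let $\mu_\delta$ be the convolution of $|\cdot|$ with an even $C^\infty$ kernel $k\ge0$ of integral $1$ supported in $[-\delta,\delta]$. Then $\mu_\delta$ is $C^\infty$, convex and $1$-Lipschitz; $|u|\le\mu_\delta(u)\le|u|+\delta$, where the first inequality is $|\int(u-s)k(s)\,ds|\le\int|u-s|k(s)\,ds$; and $\mu_\delta(u)=|u|$ for $|u|\ge\delta$, because then $u-s$ has constant sign on the support of $k$. In analogy with $\max(s,t)=\frac{s+t}2+\frac12|s-t|$ put
\[
M_\delta(s,t)=\frac{s+t}2+\frac12\mu_\delta(s-t).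
\]
This function is $C^\infty$ and convex on $\mathbb R^2$, its partial derivatives $\frac12\pm\frac12\mu_\delta'(s-t)$ are nonnegative, $\max\le M_\delta\le\max+\delta$, and $M_\delta(s,t)=\max(s,t)$ if $|s-t|\ge\delta$. Being convex and nondecreasing in each variable, it turns two $C^\infty$ convex functions $u,v$ on $V$ into a $C^\infty$ convex function $M_\delta(u,v)$.

\begin{lemma}[Smooth supremum]\label{lem:sup}
Let $H_1,H_2,\dots$ be a finite or infinite sequence of $C^\infty$ convex functions on $V$, and let $\delta_j>0$ with $\sum_j\delta_j\le\eta$. In the infinite case assume that each $x\in V$ has a neighborhood $W$ and indices $i\le j_0$ with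
\begin{equation}\label{eq:dom}
H_j\le H_i-\delta_j\quad\text{on }W\text{ for all }j>j_0 .
\end{equation}
Then there is a $C^\infty$ convex $G$ on $V$ with $\sup_jH_j\le G\le\sup_jH_j+\eta$.
\end{lemma}

\begin{proof}
Let $G_1=H_1$ and $G_j=M_{\delta_j}(G_{j-1},H_j)$. These are $C^\infty$ convex functions, and by induction $\max_{l\le j}H_l\le G_j\le\max_{l\le j}H_l+\delta_1+\dots+\delta_j$. In the finite case take the last $G_j$. In the infinite case, on $W$ and for $j>j_0$ we have $G_{j-1}\ge H_i\ge H_j+\delta_j$, so $G_j=G_{j-1}$ on $W$. Hence $G=\lim_jG_j$ exists, is $C^\infty$ because it equals $G_{j_0}$ on $W$, is convex as a pointwise limit of convex functions, and inherits the two bounds.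
\end{proof}

The first application reduces the global problem to balls, at the price of a one-sided bound on the whole space. The approximant for the ball $B_m$ is pushed down a little more than the approximant for $B_n$, $n<m$, so that it is inactive on $B_n$.

\begin{lemma}[Gluing]\label{lem:glue}
Let $F:V\to\mathbb R$. Suppose that for all $n\in\mathbb N$ and $\delta>0$ there is a $C^\infty$ convex $h:V\to\mathbb R$ with $h\le F$ on $V$ and $h\ge F-\delta$ on $B_n$. Then for each $\varepsilon>0$ there is a $C^\infty$ convex $g$ with $F-\varepsilon\le g\le F$ on $V$.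
\end{lemma}

\begin{proof}
Let $\alpha_n=\varepsilon(1-2^{-n})$ and $\delta_n=\varepsilon2^{-n-2}$, so that $\alpha_{n+1}-\alpha_n=2\delta_n$, $\sum_n\delta_n=\varepsilon/4$ and $\alpha_n+\delta_n\le\varepsilon$. Choose $C^\infty$ convex $h_n\le F$ with $h_n\ge F-\delta_n$ on $B_n$, and put $H_n=h_n-\alpha_n$. For $m>n$, on $B_n$,
\[
H_m\le F-\alpha_{n+1}=(F-\delta_n-\alpha_n)-\delta_n\le H_n-\delta_n\le H_n-\delta_m ,
\]
which is \eqref{eq:dom} with $W=B_n$ and $i=j_0=n$. Let $g$ be the function given by Lemma~\ref{lem:sup}. Then $g\le F-\alpha_1+\varepsilon/4\le F$ on $V$, and $g\ge H_n\ge F-\alpha_n-\delta_n\ge F-\varepsilon$ on $B_n$ for every $n$.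
\end{proof}

The condition $h\le F$ outside $B_n$ is the whole issue. For $F=\|\cdot\|_1$ on $L_2$, Theorem~\ref{thm:negative} says that no such $h$ exists when $\delta<n/2$.

\subsection{Relatively compact domain}

In case (b) finitely many affine functions suffice on each ball.

\begin{proof}[Proof of Theorem~\ref{thm:positive}, case (b)]
We verify the hypothesis of Lemma~\ref{lem:glue}. Fix $n$ and $\delta$, and let
\[
D=\{(q,f^*(q)):q\in\partial f(x)\text{ for some }x\in B_n\}\subset X\times\mathbb R .
\]
The first coordinates lie in the relatively compact set $\operatorname{dom}f^*$, and the second coordinates $f^*(q)=\langle q,x\rangle-f(x)$ are bounded, because $q$, $x$ and $f(x)$ are. So $D$ is totally bounded, and there are $(q_i,f^*(q_i))\in D$, $1\le i\le N$, such that each $(q,f^*(q))\in D$ satisfies $n\|q-q_i\|+|f^*(q)-f^*(q_i)|\le\delta/2$ for some $i$. Let $A_i(x)=\langle q_i,x\rangle-f^*(q_i)$; then $A_i\le f$ on $X$ by (F3). For $x\in B_n$ take $q\in\partial f(x)$ and the corresponding $i$: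
\[
f(x)=\langle q,x\rangle-f^*(q)\le A_i(x)+\|q-q_i\|\,\|x\|+|f^*(q)-f^*(q_i)|\le A_i(x)+\delta/2 .
\]
Lemma~\ref{lem:sup} gives a $C^\infty$ convex $G$ with $\max_iA_i\le G\le\max_iA_i+\delta/2$. Then $h=G-\delta/2$ satisfies $h\le f$ on $X$ and $h\ge f-\delta$ on $B_n$.
\end{proof}

\subsection{Functions with linear growth and quadratic tangency}

Without compactness, finitely many tangent planes do not suffice. For $\phi(x)=\frac12\|x\|^2$ the tangent plane at $z$ lies below $\phi(x)$ by $\frac12\|x-z\|^2$, so it is within $\delta$ of $\phi$ only on a ball of radius $\sqrt{2\delta}$, and for $\delta<\frac14$ such a ball contains at most one vector of an orthonormal sequence. We therefore use countably many tangent planes, at points $z$ of finite nets in finite-dimensional subspaces $E_1\subset E_2\subset\cdots$, and we must arrange \eqref{eq:dom}.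

A natural attempt is to give the planes of generation $k$ a bonus $c_k\downarrow0$, so that early planes beat late ones. But the best plane of generation $k$ loses about $\frac C2\tau_k(x)^2$ at $x$, where $\tau_k(x)=\operatorname{dist}(x,E_k)$, and we have no rate for $\tau_k(x)\to0$, so the loss may exceed $c_k$ for every $k$. We compensate by adding a small multiple of the convex function $\tau_k$ itself: a term linear in $\tau_k$ beats a quadratic one as soon as $\tau_k(x)$ is below a fixed threshold, whatever the rate. The sum must stay below $\phi$ on all of $V$, and the room for the added term comes from the growth $\phi\ge a\|\cdot\|-b\ge a\tau_k-b$. It is this room that the $L_1$ norm lacks in the direction of spikes.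

\begin{lemma}\label{lem:B}
Let $V$ be a separable Hilbert space and let $\phi:V\to\mathbb R$ be convex with $\phi(x)\ge a\|x\|-b$, where $a>0$, $b\ge0$. Suppose that there is $C>0$ such that each $z\in V$ has a $q_z\in V$ with
\begin{equation}\label{eq:tangent}
\phi(z)+\langle q_z,x-z\rangle\le\phi(x)\le\phi(z)+\langle q_z,x-z\rangle+\tfrac C2\|x-z\|^2\qquad(x\in V).
\end{equation}
If $\phi$ is bounded on $B_R$, then for each $\delta>0$ there is a $C^\infty$ convex $h$ on $V$ with $h\le\phi$ on $V$ and $h\ge\phi-\delta$ on $B_R$.
\end{lemma}

\begin{proof}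
By \eqref{eq:tangent}, $\phi$ is continuous at every $z$. Let $S=\sup_{B_R}|\phi|$, choose $\theta\in(0,1)$ with $\theta(S+b)\le\delta/2$, and choose $c_k>0$ decreasing to $0$ with $c_1\le\delta/4$.

\emph{The building blocks.} Let $E_1\subset E_2\subset\cdots$ be finite-dimensional subspaces with dense union, $P_k$ the orthogonal projection onto $E_k$, and $\tau_k(x)=\|x-P_kx\|$. Then $\tau_k$ is $1$-Lipschitz, $\tau_k(x)\le\|x\|$, and $\tau_k(x)\to0$ for each $x$. Choose $\beta_k,\rho_k>0$ with
\begin{equation}\label{eq:small}
\theta a\beta_k+\tfrac C2\rho_k^2\le c_k/2 ,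
\end{equation}
and let $Z_k\subset E_k$ be a finite $\rho_k$-net of the compact set $\{z\in E_k:\|z\|\le k\}$. Since $\tau_k$ is not smooth on $E_k$, we replace it by $\nu_k=\sqrt{\tau_k^2+\beta_k^2}-\beta_k$. This function is $C^\infty$ because $\tau_k^2$ is a continuous quadratic form, it is convex because $\nu_k+\beta_k$ is the norm of the affine map $x\mapsto(x-P_kx,\beta_k)\in V\oplus\mathbb R$, and $\tau_k-\beta_k\le\nu_k\le\tau_k$. For $z\in Z_k$ define the $C^\infty$ convex function
\[
F_{k,z}(x)=(1-\theta)\big(\phi(z)+\langle q_z,x-z\rangle\big)+\theta\big(a\nu_k(x)-b\big)+c_k ,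
\]
and put $\Phi=(1-\theta)\phi-\theta b$, the level about which the $F_{k,z}$ are compared.

\emph{Upper bounds.} The first inequality in \eqref{eq:tangent}, then $\tau_k\le\|\cdot\|$, then the growth hypothesis give
\begin{equation}\label{eq:upper}
F_{k,z}\le\Phi+\theta a\tau_k+c_k\le(1-\theta)\phi+\theta\big(a\|\cdot\|-b\big)+c_k\le\phi+c_k .
\end{equation}

\emph{Lower bound.} Fix $x\in V$ and let $k\ge\|x\|$. Since $\|P_kx\|\le k$, there is $z\in Z_k$ with $\|P_kx-z\|\le\rho_k$. The vectors $x-P_kx$ and $P_kx-z\in E_k$ are orthogonal, so $\|x-z\|^2\le\tau^2+\rho_k^2$ with $\tau=\tau_k(x)$. By the second inequality in \eqref{eq:tangent} and by \eqref{eq:small},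
\[
F_{k,z}(x)\ge\Phi(x)-\tfrac C2(\tau^2+\rho_k^2)+\theta a(\tau-\beta_k)+c_k\ge\Phi(x)+\tfrac{c_k}2+\tau\big(\theta a-\tfrac C2\tau\big).
\]
Fix $k\ge\|x\|$ so large that $\tau_k(x)\le2\theta a/C$, let $z^*\in Z_k$ be the corresponding point, and put $\gamma=c_k/2$. Then
\begin{equation}\label{eq:lower}
F_{k,z^*}(x)\ge\Phi(x)+\gamma .
\end{equation}

\emph{Local domination.} By continuity, $x$ has a neighborhood $W$ such that $F_{k,z^*}(y)\ge\Phi(x)+\frac{3\gamma}4$ and $\Phi(y)+\theta a\|y-x\|\le\Phi(x)+\frac\gamma8$ for $y\in W$. Choose $m_0$ with $\theta a\tau_m(x)+c_m\le\frac\gamma8$ for $m\ge m_0$. For $y\in W$, $m\ge m_0$ and $z\in Z_m$, the first inequality in \eqref{eq:upper} gives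
\[
F_{m,z}(y)\le\Phi(y)+\theta a\big(\tau_m(x)+\|y-x\|\big)+c_m\le\Phi(x)+\tfrac\gamma4\le F_{k,z^*}(y)-\tfrac\gamma2 .
\]

\emph{Conclusion.} Enumerate all the $F_{k,z}$ as $H_1,H_2,\dots$, generation by generation, and take $\delta_j>0$ with $\sum_j\delta_j\le\delta/4$. Each generation is finite, so for large $j$ the function $H_j$ belongs to a generation $m\ge m_0$ and $\delta_j\le\gamma/2$; thus \eqref{eq:dom} holds on $W$ with $H_i=F_{k,z^*}$. Lemma~\ref{lem:sup} gives a $C^\infty$ convex $G$ with
\[
\Phi\le\sup_jH_j\le G\le\phi+c_1+\tfrac\delta4\le\phi+\tfrac\delta2 ,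
\]
by \eqref{eq:lower} and \eqref{eq:upper}. Put $h=G-\frac\delta2\le\phi$. On $B_R$ we have $\Phi=\phi-\theta(\phi+b)\ge\phi-\theta(S+b)\ge\phi-\frac\delta2$, so $h\ge\phi-\delta$.
\end{proof}

\subsection{Domain with nonempty relative interior}

Two things remain: to extract linear growth from hypothesis (a), and to replace the function on a ball by one that satisfies \eqref{eq:tangent}. The second is done by the Moreau envelope, the infimal convolution with $\frac1{2\lambda}\|\cdot\|^2$, which stays below the function and keeps the linear growth.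

\begin{proof}[Proof of Theorem~\ref{thm:positive}, case (a)]
The parenthetical condition implies (a): if $f(x)\ge\langle p,x\rangle+a\|x\|-b$ on $X$ and $\|w\|\le a$, then $f^*(p+w)\le\sup_x\big(\langle w,x\rangle-a\|x\|+b\big)=b$, so $\operatorname{dom}f^*$ contains a ball of $X$.

\emph{Reduction to linear growth.} Let $p$ be a relative interior point of $\operatorname{dom}f^*$, let $p+V$ be the closed affine hull, where $V$ is a closed subspace, and let $P$ be the orthogonal projection onto $V$. By (F3),
\begin{equation}\label{eq:psi}
f(x)-\langle p,x\rangle=\sup_{w\in V}\big(\langle w,x\rangle-f^*(p+w)\big),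
\end{equation}
and $\langle w,x\rangle=\langle w,Px\rangle$ for $w\in V$. Hence $f(x)=\langle p,x\rangle+\psi(Px)$, where $\psi$ is the restriction of $f-\langle p,\cdot\rangle$ to $V$, a convex function bounded on bounded sets.

The function $\xi(w)=f^*(p+w)$ on $V$ is convex, lower semicontinuous, and finite on a closed ball $U$ centered at $0$. We claim that it is bounded above near $0$. The closed sets $\{w\in U:\xi(w)\le j\}$, $j\in\mathbb N$, cover $U$, so by the Baire category theorem one of them contains a closed ball of $V$ with some center $w_0\in U$ and radius $2a>0$. For $\|w\|\le a$ write $w=\frac12(w_0+2w)+\frac12(-w_0)$; convexity gives $\xi(w)\le b:=\max(j,\xi(-w_0))$. Restricting the supremum in \eqref{eq:psi} to $\|w\|\le a$, we obtain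
\[
\psi(x)\ge a\|x\|-b\qquad(x\in V),\qquad a>0,\ b\ge0 .
\]
It suffices to approximate $\psi$ on $V$: if $\tilde g$ is $C^\infty$ and convex on $V$ with $\psi-\varepsilon\le\tilde g\le\psi$, then $g=\langle p,\cdot\rangle+\tilde g\circ P$ has the required properties. We verify the hypothesis of Lemma~\ref{lem:glue} for $\psi$ on $V$.

\emph{The Moreau envelope.} Fix $n$ and $\delta$. By (F2) there is $L>0$ with $\|q\|\le L$ for all $q\in\partial\psi(x)$, $x\in B_n$. Choose $\lambda>0$ with $\lambda L^2\le\delta$ and put
\[
\phi(x)=\min_{y\in V}\Big(\psi(y)+\tfrac1{2\lambda}\|x-y\|^2\Big).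
\]
The minimum exists: the function of $y$ is convex and continuous and tends to $\infty$ with $\|y\|$, so its sublevel sets are closed, convex and bounded, hence weakly compact, and the nested nonempty ones have a common point. The function $\phi$ is convex: if $y_0,y_1$ are minimizers for $x_0,x_1$, test the definition at $(1-t)x_0+tx_1$ with $(1-t)y_0+ty_1$. Taking $y=x$ gives $\phi\le\psi$ on $V$. For lower bounds we use $\min_{t\ge0}\big(\frac{t^2}{2\lambda}-\ell t\big)=-\frac{\lambda\ell^2}2$ for $\ell\ge0$. From $\psi(y)\ge a\|x\|-b-a\|x-y\|$ we get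
\[
\phi(x)\ge a\|x\|-\big(b+\tfrac{\lambda a^2}2\big)\qquad(x\in V).
\]
For $x\in B_n$ and $q\in\partial\psi(x)$ we have $\psi(y)\ge\psi(x)+\langle q,y-x\rangle\ge\psi(x)-L\|x-y\|$ for all $y\in V$, hence
\[
\phi(x)\ge\psi(x)-\tfrac{\lambda L^2}2\ge\psi(x)-\tfrac\delta2\qquad(x\in B_n).
\]
In particular $\phi$ is bounded on $B_n$.

We show \eqref{eq:tangent} with $C=1/\lambda$. Let $\hat z$ be a minimizer for $z$ and $q_z=(z-\hat z)/\lambda$. Testing with $y=\hat z$ and expanding the square,
\[
\phi(z+v)\le\psi(\hat z)+\tfrac1{2\lambda}\|z-\hat z+v\|^2=\phi(z)+\langle q_z,v\rangle+\tfrac1{2\lambda}\|v\|^2 ,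
\]
which is the upper inequality. Applying it to $-v$ and using convexity, $\phi(z+v)\ge2\phi(z)-\phi(z-v)\ge\phi(z)+\langle q_z,v\rangle-\frac1{2\lambda}\|v\|^2$. For $0<t\le1$, convexity and this bound for $tv$ give
\[
\phi(z+v)-\phi(z)\ge\frac{\phi(z+tv)-\phi(z)}t\ge\langle q_z,v\rangle-\frac t{2\lambda}\|v\|^2 ,
\]
and $t\to0$ yields the lower inequality.

Lemma~\ref{lem:B}, applied to $\phi$ with $R=n$ and $\delta/2$ in place of $\delta$, gives a $C^\infty$ convex $h$ with $h\le\phi\le\psi$ on $V$ and $h\ge\phi-\frac\delta2\ge\psi-\delta$ on $B_n$. Lemma~\ref{lem:glue} completes the proof.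
\end{proof}

\subsection{Approximation on a ball}

On a fixed ball the behavior at infinity is irrelevant, so linear growth can be imposed from outside.

\begin{proof}[Proof of the last statement of Theorem~\ref{thm:positive}]
Let $f$ be convex and bounded on bounded sets, let $R>0$, and choose $c$ with $R-c\le\inf_{B_R}f$. The function $\bar f=\max(f,\|\cdot\|-c)$ is convex and bounded on bounded sets, it satisfies the parenthetical condition in (a) with $p=0$, $a=1$, $b=c$, and $\bar f=f$ on $B_R$ because $\|x\|-c<R-c\le f(x)$ there. Case (a) gives a $C^\infty$ convex $g$ on $X$ with $\bar f-\varepsilon\le g\le\bar f$, so $|f-g|\le\varepsilon$ on $B_R$. Every ball is contained in some $B_R$.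
\end{proof}

\begin{thebibliography}{1}
\bibitem{Azagra} D. Azagra, \emph{Global approximation of convex functions}, arXiv:1112.1042 (2011).
\end{thebibliography}
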